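\title{Embedding countable locally finite inverse semigroups in the universal maximally homogeneous inverse semigroup}

\begin{abstract}
We show that every countable locally finite inverse semigroup $S$ embeds into the universal locally finite maximally homogeneous inverse semigroup $\mathcal I$ of Dolinka and Gray. We fix in advance a total preorder on the idempotents of $S$ that extends the $\mathcal J$-order strictly, realize it on finite pieces of $S$ by ranks in finite symmetric inverse semigroups, and glue the pieces by an amalgamation theorem that needs only agreement of total $\mathcal J$-preorders. The method also determines which preorders on the idempotents of $S$ are induced by embeddings into $\mathcal I$, when an embedding of a finite inverse subsemigroup of $S$ extends to $S$, and which amalgams of finite inverse semigroups embed in a finite inverse semigroup.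
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The semigroup $\mathcal I$}

An \emph{inverse semigroup} is a nonempty semigroup $S$ in which every $x$ has exactly one element $x^{-1}$ with $xx^{-1}x=x$ and $x^{-1}xx^{-1}=x^{-1}$. Its idempotents commute, and the set $E(S)$ of idempotents is partially ordered by $e\le f\iff ef=e$. The model is the \emph{symmetric inverse semigroup} $I(X)$ of all bijections between subsets of a finite set $X$, written on the left and composed wherever composition is defined. The \emph{rank} of an element of $I(X)$ is the size of its domain. The idempotents of $I(X)$ are the partial identities $\mathrm{id}_Y$, $Y\subseteq X$, ordered by inclusion. By the Vagner--Preston theorem, recalled in Section~\ref{sec:sets}, every finite inverse semigroup embeds in some $I(X)$. An \emph{embedding} is an injective homomorphism; it need not preserve an identity or a zero. We write $A\le B$ when $A$ is an inverse subsemigroup of $B$.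

An \emph{amalgam} of finite inverse semigroups is a pair of embeddings $\alpha_i:A\to B_i$ $(i=1,2)$. It \emph{embeds in} $C$ if there are embeddings $\beta_i:B_i\to C$ with $\beta_1\alpha_1=\beta_2\alpha_2$. When convenient we treat the $\alpha_i$ as inclusions and write $A\le B_1,B_2$. A finite inverse semigroup $A$ is an \emph{amalgamation base} if every amalgam of finite inverse semigroups over $A$ embeds in a finite inverse semigroup. Let $\mathcal B$ be the class of amalgamation bases.

The universal locally finite maximally homogeneous inverse semigroup $\mathcal I$ of Dolinka and Gray \cite{DG} is, up to isomorphism, the unique countable inverse semigroup with the following properties.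
\begin{enumerate}
\item[(i)] $\mathcal I$ is \emph{locally finite}: every finitely generated inverse subsemigroup is finite.
\item[(ii)] $\mathcal I$ is \emph{universal}: every finite inverse semigroup embeds into $\mathcal I$.
\item[(iii)] $\mathcal I$ is \emph{$\mathcal B$-homogeneous}: every isomorphism between finite inverse subsemigroups of $\mathcal I$ that belong to $\mathcal B$ extends to an automorphism of $\mathcal I$.
\item[(iv)] $\mathcal I$ is the union of a chain of finite inverse subsemigroups that belong to $\mathcal B$.
\end{enumerate}
It is a direct limit of finite symmetric inverse semigroups, and it is the inverse semigroup analogue of Hall's universal locally finite group. Below we use only (i)--(iv).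

The class $\mathcal B$ in (iii) cannot be enlarged, which explains the words ``maximally homogeneous''. Suppose that all isomorphisms between copies of $A$ in $\mathcal I$ extend to automorphisms, and let $\alpha_i:A\to B_i$ be an amalgam. Take embeddings $\eta_i:B_i\to\mathcal I$ by (ii) and an automorphism $\sigma$ with $\sigma\eta_1\alpha_1=\eta_2\alpha_2$. Then $\sigma\eta_1(B_1)\cup\eta_2(B_2)$ generates a finite inverse semigroup by (i), so $A\in\mathcal B$.

Every inverse subsemigroup of $\mathcal I$ is countable and locally finite, and by (ii) all finite inverse semigroups occur. The following question from \cite{DG} asks whether universality holds for the largest class possible.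

\begin{quote}
\emph{Does every countable locally finite inverse semigroup embed into $\mathcal I$?}
\end{quote}

\begin{theorem}\label{thm:A}
Every countable locally finite inverse semigroup embeds into $\mathcal I$. Hence a countable inverse semigroup embeds into $\mathcal I$ if and only if it is locally finite.
\end{theorem}

\subsection{The difficulty}

A countable locally finite $S$ is the union of a chain $S_1\le S_2\le\cdots$ of finite inverse subsemigroups, and one would like to embed the $S_n$ one after another. Homogeneity does this when the pieces are amalgamation bases.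

\begin{lemma}\label{lem:forth}
Let $C_1\le C_2\le\cdots$ be finite inverse semigroups in $\mathcal B$. Every embedding $\psi_1:C_1\to\mathcal I$ extends to an embedding of $\bigcup_nC_n$ into $\mathcal I$.
\end{lemma}

\begin{proof}
Given an embedding $\psi_n:C_n\to\mathcal I$, take an embedding $\eta:C_{n+1}\to\mathcal I$ by (ii). The map $\psi_n\circ(\eta|_{C_n})^{-1}:\eta(C_n)\to\psi_n(C_n)$ is an isomorphism between members of $\mathcal B$, so by (iii) it extends to an automorphism $\sigma$ of $\mathcal I$. Then $\psi_{n+1}=\sigma\eta$ extends $\psi_n$, and $\bigcup_n\psi_n$ is the required embedding.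
\end{proof}

We shall see that finite groups and finite chains of idempotents lie in $\mathcal B$, so the lemma embeds every countable locally finite group and every countable chain. This suggests a positive answer. But $\mathcal B$ already omits a semigroup with three elements, and over such a piece the step-by-step construction can get stuck.

\begin{example}\label{ex:V}
Let $A=\{0,e,f\}$ be the semilattice with $ef=0$. Embed $A$ in $B_1=B_2=I(\{1,2,3\})$ by $\alpha_i(0)=\mathrm{id}_\emptyset$, $\alpha_1(e)=\alpha_2(f)=\mathrm{id}_{\{1\}}$ and $\alpha_1(f)=\alpha_2(e)=\mathrm{id}_{\{2,3\}}$. Suppose that this amalgam embeds in a finite inverse semigroup, hence in some $I(Z)$, by $\beta_1,\beta_2$. Let $Z_e,Z_f$ be the domains of the images of $e,f$. The map $x:1\mapsto2$ in $B_1$ has $x^{-1}x=\alpha_1(e)$ and $xx^{-1}=\mathrm{id}_{\{2\}}<\alpha_1(f)$. So $\beta_1(x)$ is a bijection from $Z_e$ onto the domain of $\beta_1(xx^{-1})$, which is a subset of $Z_f$, and a proper one because $\beta_1$ is injective. Thus $|Z_e|<|Z_f|$. In the same way $B_2$ gives $|Z_f|<|Z_e|$, a contradiction. So $A\notin\mathcal B$.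

Now let $S$ consist of the five elements of rank at most $1$ in $I(\{1,2\})$, and regard $A\le S$ with $e=\mathrm{id}_{\{1\}}$, $f=\mathrm{id}_{\{2\}}$. Take an embedding $\eta:B_1\to\mathcal I$. Then $\eta\alpha_1:A\to\mathcal I$ does not extend to an embedding of $S$. Otherwise the images of $S$ and $B_1$ generate a finite inverse semigroup by (i), and when it is embedded in some $I(Z)$ we get $|Z_e|<|Z_f|$ from $B_1$ and $|Z_e|=|Z_f|$ from the element $1\mapsto2$ of $S$.
\end{example}

So an embedding of a finite piece decides the relative size of idempotents that the piece itself does not compare, and a later piece may contradict the decision. An embedding of $S$ has to make infinitely many such decisions, consistently with relations that may appear arbitrarily late in the chain. The content of the paper is that these decisions can be made once, at the start, and that they are the only obstruction.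

\subsection{The $\mathcal J$-preorder and the refined results}

The comparison of sizes in Example~\ref{ex:V} makes sense in any inverse semigroup. For $e,f\in E(S)$ put
\[
e\preceq_S f\iff\text{there is }x\in S\text{ with }x^{-1}x=e\text{ and }xx^{-1}\le f .
\]
In $I(X)$ this asks for an injection from the domain of $e$ into the domain of $f$, so it means $\operatorname{rank}e\le\operatorname{rank}f$. In general $\preceq_S$ is a preorder (a reflexive and transitive relation), and $e\preceq_Sf$ if and only if $e\in SfS$ (Section~\ref{sec:order}); it is the $\mathcal J$-order on idempotents. We call $S$ \emph{$\mathcal J$-linear} if $\preceq_S$ is total, that is, if the principal ideals of $S$ form a chain. Groups, chains and the semigroups $I(X)$ are $\mathcal J$-linear. An embedding $\theta:S\to T$ \emph{induces} on $E(S)$ the preorder ``$\theta(e)\preceq_T\theta(f)$''.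

For a preorder $R$ we write $x\preceq_Ry$ for the relation, $x\prec_Ry$ for ``$x\preceq_Ry$ and not $y\preceq_Rx$'', and $x\sim_Ry$ for ``$x\preceq_Ry$ and $y\preceq_Rx$''. The symbol $\prec_S$ refers to $\preceq_S$.

\begin{definition}\label{def:respects}
Let $P,R$ be preorders on the same set. Then $P$ \emph{respects} $R$ if $x\preceq_Ry$ implies $x\preceq_Py$ and $x\prec_Ry$ implies $x\prec_Py$. A total preorder on $E(S)$ is \emph{admissible} for $S$ if it respects $\preceq_S$.
\end{definition}

An admissible preorder may compare incomparable idempotents in any of the three ways, but it may not merge idempotents that $S$ compares strictly. For $A=\{0,e,f\}$ there are three admissible preorders: $0\prec e\prec f$, $0\prec f\prec e$ and $0\prec e\sim f$.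

\begin{theorem}\label{thm:B}
Let $S$ be a countable locally finite inverse semigroup.
\begin{enumerate}
\item[(1)] The preorders on $E(S)$ induced from $\preceq_{\mathcal I}$ by embeddings $S\to\mathcal I$ are exactly the admissible total preorders for $S$.
\item[(2)] Let $A\le S$ be finite and $\varphi:A\to\mathcal I$ an embedding. Then $\varphi$ extends to an embedding $S\to\mathcal I$ if and only if for all $e,f\in E(A)$,
\[
e\preceq_Sf\ \Rightarrow\ \varphi(e)\preceq_{\mathcal I}\varphi(f)\qquad\text{and}\qquad e\prec_Sf\ \Rightarrow\ \varphi(e)\prec_{\mathcal I}\varphi(f).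
\]
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $A\le B_1,B_2$ be finite inverse semigroups. The amalgam embeds in a finite inverse semigroup if and only if there is no cycle $e_0,e_1,\dots,e_n=e_0$ in $E(A)$ with $e_t\preceq_{B_{i_t}}e_{t+1}$ for all $t$ $(i_t\in\{1,2\})$ and at least one of these relations strict. In particular, $\mathcal B$ is exactly the class of finite $\mathcal J$-linear inverse semigroups.
\end{theorem}

Two idempotents that are incomparable in $S$ are incomparable in every inverse subsemigroup. So, by Theorem~\ref{thm:C}, Lemma~\ref{lem:forth} never applies to $S$ itself unless $S$ is $\mathcal J$-linear, and $S$ has to be enlarged to the union of a chain of finite $\mathcal J$-linear semigroups. This takes three ingredients: an admissible preorder $P$ on all of $E(S)$ (Section~\ref{sec:order}); for each finite piece, an embedding in some $I(X)$ whose ranks realize $P$ (Section~\ref{sec:sets}); and an amalgamation theorem for finite extensions that induce the same total preorder (Section~\ref{sec:amalg}). Section~\ref{sec:chain} assembles them into Theorem~\ref{thm:A}, and Sections~\ref{sec:C}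 and~\ref{sec:B} prove Theorems~\ref{thm:C} and~\ref{thm:B}.

\section{Arrows, stability and admissible preorders}\label{sec:order}

\subsection{The groupoid of an inverse semigroup}

We use the following standard rules. In an inverse semigroup $(xy)^{-1}=y^{-1}x^{-1}$; idempotents satisfy $e^{-1}=e$; the product $ef$ is the greatest lower bound of $e$ and $f$; the elements $x^{-1}x$, $xx^{-1}$ and $xex^{-1}$ are idempotents; $xex^{-1}\le xx^{-1}$; and $e\le f$ implies $xex^{-1}\le xfx^{-1}$. Homomorphisms preserve inverses.

Write $x:e\to f$, and call $x$ an \emph{arrow} from $e$ to $f$, if $x^{-1}x=e$ and $xx^{-1}=f$. Then $xe=x=fx$ and $x^{-1}:f\to e$. Arrows compose under a weaker condition than matching ends: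
\begin{equation}\label{eq:comp}
x:e\to e_1\le f,\quad y:f\to f_1\qquad\Longrightarrow\qquad yx:e\to ye_1y^{-1}\le f_1 .
\end{equation}
Indeed $(yx)^{-1}yx=x^{-1}fx=x^{-1}fe_1x=x^{-1}e_1x=e$, and $yx(yx)^{-1}=ye_1y^{-1}\le yy^{-1}=f_1$. If $e_1=f$, then $ye_1y^{-1}=f_1$. So the elements of $S$ are the arrows of a groupoid $\Gamma_S$ with object set $E(S)$, that is, of a category in which every arrow is invertible; the identity arrow at $e$ is $e$. For $F\subseteq E(S)$ let $\Gamma_S(F)$ be the groupoid of all arrows of $S$ between members of $F$. Write $e\,\mathcal D_S\,f$ if there is an arrow $e\to f$. The classes of this equivalence relation on $E(S)$ are the \emph{$\mathcal D_S$-classes}, and $H_e$ is the group of arrows $e\to e$.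

An arrow can be restricted: if $k\in E(S)$ and $k\le a^{-1}a$, then $ak:k\to aka^{-1}$, because $(ak)^{-1}ak=ka^{-1}ak=k$. The next equivalence says which restrictions a product has. For $a,b\in S$ and $k\in E(S)$,
\begin{equation}\label{eq:dom}
k\le(ab)^{-1}ab\iff k\le b^{-1}b\ \text{ and }\ bkb^{-1}\le a^{-1}a .
\end{equation}
If the left side holds, then $k\le b^{-1}a^{-1}ab\le b^{-1}b$ and $bkb^{-1}\le bb^{-1}\,a^{-1}a\,bb^{-1}\le a^{-1}a$. If the right side holds, then $k=b^{-1}(bkb^{-1})b\le b^{-1}a^{-1}ab$.

\subsection{The preorder $\preceq_S$}

By definition $e\preceq_Sf$ means that there is an arrow $e\to e_1\le f$. The arrow $e:e\to e$ shows that $e\le f$ implies $e\preceq_Sf$, and \eqref{eq:comp} gives transitivity. If $e\,\mathcal D_S\,f$, then $e\preceq_Sf\preceq_Se$. If $S\le T$, then $e\preceq_Sf$ implies $e\preceq_Tf$.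

We check that $e\preceq_Sf$ if and only if $e\in SfS$. If $x:e\to e_1\le f$, then $e=x^{-1}fx$ as computed above. Conversely, let $e=afb$ and $y=eaf$. Then $e=y(fb)$, so $yy^{-1}e=e$; also $ey=y$ and $yf=y$, so $eyy^{-1}=yy^{-1}$ and $y^{-1}yf=y^{-1}y$. Hence $yy^{-1}=e$ and $y^{-1}:e\to y^{-1}y\le f$. The ideal generated by $a$ is $SaS$, since $a=(aa^{-1})a(a^{-1}a)$, and $SaS=Sa^{-1}aS$. So every principal ideal is generated by an idempotent, and $\preceq_S$ is total exactly when the principal ideals form a chain.

A finite set has no bijection onto a proper subset. The next lemma is this fact for locally finite inverse semigroups.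

\begin{lemma}[Stability]\label{lem:stab}
Let $S$ be a locally finite inverse semigroup and $e,f,k\in E(S)$.
\begin{enumerate}
\item[(a)] If $x:e\to e_1\le e$, then $e_1=e$. Hence $k\le e$ and $e\preceq_Sk$ imply $k=e$; that is, $k<e$ implies $k\prec_Se$.
\item[(b)] If $e\preceq_Sf\preceq_Se$, then $e\,\mathcal D_S\,f$.
\item[(c)] If $S\le T$ with $T$ locally finite, then the restriction of $\preceq_T$ to $E(S)$ respects $\preceq_S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $ex=ee_1x=e_1x=x$, so $ex^n=x^n$ for $n\ge1$. Writing $x^{-n}=(x^n)^{-1}$, we get $x^{-(n+1)}x^{n+1}=x^{-n}ex^n=x^{-n}x^n$, and so $x^{-n}x^n=e$ for all $n\ge1$. The powers of $x$ form a finite semigroup, so some $x^m$, $m\ge1$, is idempotent. Then $x^m=x^{-m}x^m=e$, and $e=x^mx^{-m}\le xx^{-1}=e_1$. For the second claim, $e\preceq_Sk$ gives an arrow $e\to e_1\le k\le e$, so $e_1=e$ and $k=e$.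

(b) Let $x:e\to e_1\le f$ and $y:f\to f_1\le e$. By \eqref{eq:comp}, $yx:e\to ye_1y^{-1}\le f_1\le e$. By (a), $ye_1y^{-1}=e$, so $f_1=e$ and $y:f\to e$.

(c) Only the strict part needs proof. Let $e\prec_Sf$, with $x\in S$ and $x:e\to e_1\le f$. Then $e_1\ne f$, since otherwise $x^{-1}$ shows $f\preceq_Se$. If some $y\in T$ had $y:f\to f_1\le e$, then $xy:f\to xf_1x^{-1}\le e_1<f$ by \eqref{eq:comp}, contradicting (a) in $T$.
\end{proof}

Without local finiteness (a) and (c) fail. Among the partial bijections of $\mathbb N=\{0,1,\dots\}$ the shift $x:n\mapsto n+1$ is an arrow from $\mathrm{id}_{\mathbb N}$ to $xx^{-1}<\mathrm{id}_{\mathbb N}$, and it merges the two idempotents of the chain $\{xx^{-1},\mathrm{id}_{\mathbb N}\}$.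

The relation ``respects'' is transitive and passes to restrictions to a subset. Moreover,
\begin{equation}\label{eq:total}
\text{if $P$ respects $R$ and $R$ is total, then $P=R$,}
\end{equation}
for if $x\preceq_Py$ but not $x\preceq_Ry$, then $y\prec_Rx$ and so $y\prec_Px$, which is absurd. With Lemma~\ref{lem:stab}(c) this gives two facts that are used throughout.

\begin{corollary}\label{cor:restrict}
Let $S\le T$ with $T$ locally finite.
\begin{enumerate}
\item[(a)] The restriction to $E(S)$ of an admissible preorder for $T$ is admissible for $S$.
\item[(b)] If $S$ is $\mathcal J$-linear, then $\preceq_T$ restricts to $\preceq_S$ on $E(S)$.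
\end{enumerate}
\end{corollary}

Part (a) has no converse. In Example~\ref{ex:V} the preorder $0\prec e\prec f$ is admissible for $A$ but is not the restriction of an admissible preorder for $S$. This is why the preorder will be chosen on all of $E(S)$ and then restricted to the pieces.

\subsection{Extending preorders}

The existence of admissible preorders is pure order theory. We use Szpilrajn's theorem: every partial order on a set is contained in a total order.

\begin{lemma}\label{lem:ext}
Let $R_0$ be a preorder on a set $E$.
\begin{enumerate}
\item[(a)] There is a total preorder on $E$ that respects $R_0$.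
\item[(b)] Let $F\subseteq E$, and let $P_0$ be a total preorder on $F$ that respects $R_0|_F$. Then there is a total preorder $P$ on $E$ that respects $R_0$ and has $P|_F=P_0$.
\end{enumerate}
In particular, every inverse semigroup $S$ has an admissible total preorder, and a total preorder on $F\subseteq E(S)$ that respects the restriction of $\preceq_S$ to $F$ extends to an admissible one.
\end{lemma}

\begin{proof}
(a) The preorder $R_0$ induces a partial order on the set of $\sim_{R_0}$-classes. Extend it to a total order $\le'$ and put $x\preceq_Py\iff[x]\le'[y]$. Then $R_0\subseteq P$. If $x\prec_{R_0}y$, then $[x]\le'[y]$ and $[x]\ne[y]$, so $x\prec_Py$.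

(b) Let $R$ be the transitive closure of $R_0\cup P_0$. Thus $x\preceq_Ry$ means that there is a chain from $x$ to $y$ in which each step is an $R_0$-step or a $P_0$-step.

\emph{$R|_F=P_0$.} In a chain between elements of $F$, contract each maximal run of $R_0$-steps to one $R_0$-step. Each end of such a run is an end of the chain or of a $P_0$-step, so it lies in $F$, and the contracted step is a $P_0$-relation because $R_0|_F\subseteq P_0$. Now use transitivity of $P_0$.

\emph{$R$ respects $R_0$.} Let $x\prec_{R_0}y$ and suppose that there is a chain from $y$ to $x$. It contains a $P_0$-step, since otherwise $y\preceq_{R_0}x$. Let $a$ be the start of the first $P_0$-step and $b$ the end of the last. Then $a,b\in F$ and $a\preceq_Rb$, so $a\preceq_{P_0}b$. On the other hand $b\preceq_{R_0}x\prec_{R_0}y\preceq_{R_0}a$ gives $b\prec_{R_0}a$, hence $b\prec_{P_0}a$, a contradiction.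

Let $P$ be a total preorder that respects $R$, by (a). It respects $R_0$ by transitivity. Also $P|_F$ respects $R|_F=P_0$, so $P|_F=P_0$ by \eqref{eq:total}.
\end{proof}

\section{Actions on finite sets and the realization of ranks}\label{sec:sets}

An embedding of a finite inverse semigroup in some $I(X)$ is a faithful action by partial bijections, and an amalgam embeds in $I(X)$ when $B_1$ and $B_2$ have faithful actions that become isomorphic on restriction to $A$. So we need to know how an action is determined up to isomorphism and how it can be modified.

\subsection{$S$-sets and their layers}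

Let $S$ be a finite inverse semigroup. An \emph{$S$-set} is a finite set $X$ with a homomorphism $S\to I(X)$; it is \emph{faithful} if the homomorphism is injective. An idempotent $e$ acts as the identity on a subset $eX$, and $(ef)X=eX\cap fX$. The element $a$ is defined exactly on $(a^{-1}a)X$, and an arrow $x:e\to f$ gives a bijection $eX\to fX$. An \emph{isomorphism} of $S$-sets is a bijection $\phi$ such that $ay$ is defined if and only if $a\phi(y)$ is, and then $\phi(ay)=a\phi(y)$. A disjoint union of $S$-sets is an $S$-set, and it is faithful as soon as one summand is.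

The Vagner--Preston theorem provides a faithful $S$-set: $Y=S$, with $a\cdot x=ax$ defined if and only if $xx^{-1}\le a^{-1}a$. On this domain $a^{-1}ax=x$, so $a$ acts injectively, and \eqref{eq:dom} with $k=xx^{-1}$ shows that $ab$ acts as the composite. If $a$ and $b$ act alike, then $a^{-1}a$ and $b^{-1}b$ lie in both domains, so they are equal, and $a=a\cdot a^{-1}a=b\cdot b^{-1}b=b$. Here $eY=eS$.

For a finite groupoid $\Gamma$, a \emph{$\Gamma$-set} $V$ is a functor from $\Gamma$ to finite sets and bijections: a finite set $V(e)$ for each object $e$ and a bijection $V(x):V(e)\to V(f)$ for each arrow $x:e\to f$, compatible with composition. We often write $xv$ for $V(x)v$. An isomorphism $V\to V'$ is a family of bijections $\theta_e:V(e)\to V'(e)$ with $\theta_fV(x)=V'(x)\theta_e$. An $S$-set $X$ gives two $\Gamma_S$-sets. One is $e\mapsto eX$. The other is finer and determines $X$.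

Call $y\in X$ \emph{essential} if $y\in eX$ for some $e\in E(S)$. For such $y$ let the \emph{support} $\mu_S(y)$ be the product of all $e$ with $y\in eX$, and let $X[e]=\{y:\mu_S(y)=e\}$ be the \emph{layer} at $e$.

\begin{lemma}[Layers]\label{lem:layers}
Let $X$ be an $S$-set.
\begin{enumerate}
\item[(a)] For essential $y$ we have $y\in eX\iff e\ge\mu_S(y)$, and $ay$ is defined if and only if $a^{-1}a\ge\mu_S(y)$. No element of $S$ is defined at an inessential point. Also $eX=\bigsqcup_{f\le e}X[f]$.
\item[(b)] If $y\in X[e]$ and $ay$ is defined, then $ay=(ae)y\in X[aea^{-1}]$. In particular, $e\mapsto X[e]$ is a $\Gamma_S$-set.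
\item[(c)] If the $\Gamma_S$-sets of layers of $X$ and $X'$ are isomorphic, and $X$ and $X'$ have the same number of inessential points, then $X\cong X'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $\mu=\mu_S(y)$. Then $\mu X$ is the intersection of the sets $eX$ that contain $y$, so $y\in\mu X$. If $y\in eX$, then $e$ is a factor of $\mu$, so $e\ge\mu$. If $e\ge\mu$, then $y\in\mu X\subseteq eX$. The other statements follow, as the domain of $a$ is $(a^{-1}a)X$.

(b) Since $ey=y$, we have $ay=(ae)y$. For $f\in E(S)$, the point $ay$ lies in $fX$ if and only if $(fa)y$ is defined, that is, $e\le(fa)^{-1}fa$. As $e\le a^{-1}a$, by \eqref{eq:dom} this means $aea^{-1}\le f$. So $aea^{-1}$ is the least $f$ with $ay\in fX$, which is $\mu_S(ay)$. An arrow $x:e\to f$ is therefore defined on $X[e]$ and maps it into $X[xex^{-1}]=X[f]$, with inverse given by $x^{-1}$.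

(c) Let $\phi$ be the union of the given bijections $X[e]\to X'[e]$ and any bijection between the inessential points. It preserves supports, so by (a) $ay$ is defined if and only if $a\phi(y)$ is. In that case, with $y\in X[e]$, the element $ae:e\to aea^{-1}$ is an arrow, and $\phi(ay)=\phi((ae)y)=(ae)\phi(y)=a\phi(y)$.
\end{proof}

We record what is needed about $\Gamma$-sets. A groupoid is \emph{connected} if there is an arrow between any two objects. In that case the \emph{vertex groups} $\Gamma(e,e)$ and the arrow sets $\Gamma(e,f)$ all have the same size, as composing with a fixed arrow is a bijection.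

\begin{lemma}\label{lem:gsets}
Let $\Gamma$ be a finite groupoid.
\begin{enumerate}
\item[(a)] If $V$ is a $\Gamma$-subset of $M$, then $e\mapsto M(e)\setminus V(e)$ is a $\Gamma$-set.
\item[(b)] If $V\sqcup W\cong V'\sqcup W'$ and $W\cong W'$, then $V\cong V'$.
\item[(c)] If $\Gamma$ is connected, $c$ is an object and $V(c)\cong V'(c)$ as $\Gamma(c,c)$-sets, then $V\cong V'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An arrow $x:e\to f$ acts as a bijection $M(e)\to M(f)$ that maps $V(e)$ onto $V(f)$.

(b) The relation $v\sim xv$ is an equivalence on $\bigsqcup_eV(e)$. Its classes, the orbits, are $\Gamma$-subsets, and $V$ is their disjoint union. Isomorphisms map orbits onto orbits. So $V\cong V'$ if and only if each isomorphism type of orbit occurs equally often in $V$ and in $V'$. These multiplicities are finite and add under $\sqcup$, so they can be subtracted.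

(c) Let $\theta_c$ be the given isomorphism, choose arrows $t_e:c\to e$ with $t_c=1_c$, and put $\theta_e=V'(t_e)\theta_cV(t_e)^{-1}$. For $x:e\to f$ the arrow $u=t_f^{-1}xt_e$ lies in $\Gamma(c,c)$, and
\[
\theta_fV(x)=V'(t_f)\theta_cV(u)V(t_e)^{-1}=V'(t_f)V'(u)\theta_cV(t_e)^{-1}=V'(x)\theta_e .\qedhere
\]
\end{proof}

\subsection{Induced sets}

Layers determine an action. Conversely, layers can be prescribed, one $\mathcal D$-class at a time. An action whose supports all lie in a class $D$ is invisible to every idempotent that is not above a member of $D$, and this triangularity lets us correct an action level by level from the bottom.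

\begin{lemma}[Induction]\label{lem:ind}
Let $B$ be a finite inverse semigroup, $D$ a $\mathcal D_B$-class, $\emptyset\ne F\subseteq D$, and $V$ a $\Gamma_B(F)$-set. There is a $B$-set $Z=\operatorname{Ind}V$ in which every point is essential with $\mu_B(z)\in D$, and such that the $\Gamma_B(F)$-set $e\mapsto\{z:\mu_B(z)=e\}$ $(e\in F)$ is isomorphic to $V$.
\end{lemma}

\begin{proof}
Fix $h\in F$. The group $H_h$ acts on $\{x\in B:x^{-1}x=h\}\times V(h)$ by $(x,v)\cdot u=(xu,u^{-1}v)$. Let $Z$ be the set of orbits $[x,v]$. Put $k[x,v]=xx^{-1}\in D$; this is well defined because $(xu)(xu)^{-1}=xhx^{-1}=xx^{-1}$. Let $a[x,v]=[ax,v]$, defined if and only if $xx^{-1}\le a^{-1}a$. In that case $(ax)^{-1}ax=h$ by \eqref{eq:comp}, and left multiplication by $a$ commutes with the action of $H_h$, so the rule is well defined.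

Each $a$ acts injectively: if $[ax,v]=[ay,w]$ with both sides defined, then $ay=axu$ and $w=u^{-1}v$ for some $u\in H_h$, and multiplying by $a^{-1}$ gives $y=xu$. The action is a homomorphism: with $k=xx^{-1}$ we have $k[bx,v]=bkb^{-1}$, so \eqref{eq:dom} says that $(ab)[x,v]$ is defined if and only if $a(b[x,v])$ is, and both equal $[abx,v]$. By definition $z\in eZ\iff e\ge k(z)$, so $z$ is essential and $\mu_B(z)=k(z)$.

For $e\in F$ define $\pi_e:\{z:k(z)=e\}\to V(e)$ by $[x,v]\mapsto V(x)v$, where $x:h\to e$ is an arrow of $\Gamma_B(F)$. It is well defined since $V(xu)V(u^{-1})=V(x)$, and it is equivariant since $V(ax)=V(a)V(x)$ for arrows $a$ of $\Gamma_B(F)$. It is surjective because some arrow $x:h\to e$ exists and $V(x)$ is a bijection. If $V(x)v=V(y)w$, put $u=x^{-1}y\in H_h$; then $xu=ey=y$ and $w=V(y^{-1}x)v=u^{-1}v$, so $[x,v]=[y,w]$.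
\end{proof}

\begin{example}\label{ex:ZD}
Take $F=D$ and all $V(e)$ singletons, and write $Z_D=\operatorname{Ind}V$. The support map is a bijection $Z_D\to D$, and by Lemma~\ref{lem:layers} the action becomes $a\cdot k=aka^{-1}$ for $k\le a^{-1}a$. So $|eZ_D|=|\{k\in D:k\le e\}|$. If $B=I(X)$ and $D$ is the class of idempotents of rank $r$, then $Z_D$ is the set of $r$-element subsets of $X$, and $a$ acts on the subsets of its domain.
\end{example}

\subsection{Prescribing ranks}

The Vagner--Preston ranks $|eS|$ are not suitable for our purpose, since their order changes as $S$ grows. Consider the four-element semilattice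
\begin{equation}\label{eq:four}
A=\{0,g,e,f\},\qquad gf=g,\quad eg=ef=0 .
\end{equation}
The ranks $|0A|,|gA|,|eA|,|fA|$ are $1,2,2,3$, whereas for the subsemilattice $\{0,e,f\}$ the Vagner--Preston ranks of $e$ and $f$ are both $2$. But ranks can be corrected. The $A$-set $Z_{\{e\}}$ is a single point, seen by $e$ only. Adding one copy gives ranks $1,2,3,3$ and the preorder $0\prec g\prec e\sim f$; adding two copies gives $0\prec g\prec f\prec e$. Raising $g$ is different: a copy of $Z_{\{g\}}$ raises the rank of $f$ as well, so $f$ must be adjusted after $g$.

\begin{lemma}[Rank realization]\label{lem:rank}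
Let $S$ be a finite inverse semigroup and $P$ an admissible total preorder on $E(S)$. There is a faithful $S$-set $X$ with $|eX|\le|fX|\iff e\preceq_Pf$. Equivalently, $S$ has an embedding in a finite symmetric inverse semigroup that induces $P$.
\end{lemma}

\begin{proof}
Let $q_1\prec\dots\prec q_l$ be the $\sim_P$-classes. Each is a union of $\mathcal D_S$-classes, since $P$ contains $\preceq_S$. Consider $eZ_D$ for a $\mathcal D_S$-class $D$. If $e\in D$, then $|eZ_D|=1$: a member $k\le e$ of $D$ has $e\preceq_Sk$, so $k=e$ by Lemma~\ref{lem:stab}(a). If $e\notin D$ and $eZ_D\ne\emptyset$, then some $k\in D$ has $k<e$, so $k\prec_Se$, and $k\prec_Pe$ by the strict part of admissibility. Thus $Z_D$ contributes nothing to the other $\mathcal D_S$-classes at the same level $q_t$ or at lower levels.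

Let $X$ be the disjoint union of the Vagner--Preston set $Y$ and $m_D$ copies of $Z_D$ for each $D$. For $e\in D$,
\[
|eX|=m_D+s_D,\qquad s_D=|eY|+\sum_{D'\prec_PD}m_{D'}|eZ_{D'}| ,
\]
and $s_D$ does not depend on the choice of $e\in D$, because arrows give bijections. For $D\subseteq q_t$ the number $s_D$ involves only the $m_{D'}$ with $D'\subseteq q_1\cup\dots\cup q_{t-1}$. So for $t=1,\dots,l$ in turn we can choose an integer $R_t>R_{t-1}$ (with $R_0=0$) such that $R_t\ge s_D$ for all $D\subseteq q_t$, and set $m_D=R_t-s_D$ for these $D$. Then $|eX|=R_t$ for $e\in q_t$, and $X$ is faithful because $Y$ is.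
\end{proof}

\section{Amalgamation over a common total preorder}\label{sec:amalg}

\begin{theorem}\label{thm:amalg}
Let $A\le B_1,B_2$ be finite inverse semigroups such that $\preceq_{B_1}$ and $\preceq_{B_2}$ restrict to the same total preorder $P$ on $E(A)$. Then there are a finite set $X$ and embeddings $\beta_i:B_i\to I(X)$ with $\beta_1|_A=\beta_2|_A$.
\end{theorem}

By Lemma~\ref{lem:layers}(c) it suffices to find faithful $B_i$-sets whose layers over $A$ are isomorphic. In this section brackets $X[e]$ and the word ``essential'' always refer to $A$.

\subsection{A case worked by hand}\label{ssec:hand}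

Let $A$ be the semilattice \eqref{eq:four}. Its only arrows are identities, so an $A$-set is determined by the four numbers $|X[0]|,|X[g]|,|X[f]|,|X[e]|$ and the number of inessential points. Identifying idempotents with their domains, embed $A$ in $B_1=I(X_1)$, $X_1=\{1,\dots,4\}$, and in $B_2=I(X_2)$, $X_2=\{1,\dots,6\}$, by
\[
B_1:\ g=\{1\},\ f=\{1,2\},\ e=\{3,4\};\qquad B_2:\ g=\{1,2\},\ f=\{1,2,3\},\ e=\{4,5,6\},
\]
with $0=\emptyset$ in both. Both induce $0\prec g\prec e\sim f$. The layers at $0$ are empty. To match the layers at $g$, add to $X_1$ the set of Example~\ref{ex:ZD} for the class of $g$ in $B_1$, the $1$-element subsets, which is a second copy of $X_1$. To match the top level, add to $X_2$ the set $Z$ of the twenty $3$-element subsets of $X_2$. Only $\{1,2,3\}$ and $\{4,5,6\}$ are essential, with supports $f$ and $e$, so the level of $g$ is not disturbed.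
\[
\begin{array}{c|cccc|c}
 & |X[0]| & |X[g]| & |X[f]| & |X[e]| & \text{inessential}\\ \hline
X_1 & 0 & 1 & 1 & 2 & 0\\
X_2 & 0 & 2 & 1 & 3 & 0\\
X_1\sqcup X_1 & 0 & 2 & 2 & 4 & 0\\
X_2\sqcup Z & 0 & 2 & 2 & 4 & 18
\end{array}
\]
After adding to $X_1\sqcup X_1$ eighteen points at which nothing is defined, the two $A$-sets are isomorphic, and the amalgam embeds in the symmetric inverse semigroup on $26$ points.

At the top level two numbers had to be matched, while a set induced from the class of $e$ and $f$ in $B_i$ raises both by the same amount. This was enough for a reason. In any $B_i$-set we have $|eX|=|fX|$, since $B_i$ has an arrow $e\to f$, and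
\[
|X[e]|=|eX|-|X[0]|,\qquad |X[f]|=|fX|-|X[0]|-|X[g]| .
\]
So once the lower layers agree, it is enough to match the one number $|eX|=|fX|$ and subtract. The first two rows of the table, where the layers at $g$ differ, cannot be matched at the top level by such additions. Note also that $|X_1[e]|\ne|X_1[f]|$: the arrows of $B_1$ do not act on the layers over $A$, but they do act on the sets $eX$. The general proof therefore matches the sets $eX$ and recovers the layers by cancellation.

\subsection{Balancing groupoid actions}

When $A$ has nontrivial arrows, numbers are replaced by groupoid actions. For free actions counting would still suffice, as two free $G$-sets of the same size are isomorphic. But the actions on the sets $eX$ cannot in general be made free. In $I(\{1,2,3\})$ the transposition $x=(1\,2)$ and $k=\mathrm{id}_{\{3\}}$ satisfy $xk=k$, so $x$ fixes $kX$ pointwise, and $kX\supsetneq\mathrm{id}_\emptyset X$ in every faithful action. We use free actions only to put both groupoids inside one finite groupoid $\Lambda$. A single $\Lambda$-set that contains both given actions then does the matching.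

\begin{proposition}\label{prop:balance}
Let $\Gamma_1,\Gamma_2$ be finite connected groupoids with the same object set $p$, and let $\Gamma_0$ be a common subgroupoid with object set $p$. For any $\Gamma_i$-sets $V_i$ there are $\Gamma_i$-sets $U_i$ $(i=1,2)$ with $V_1\sqcup U_1\cong V_2\sqcup U_2$ as $\Gamma_0$-sets.
\end{proposition}

\begin{proof}
\emph{A common finite groupoid.} Let $n_i$ be the order of the vertex groups of $\Gamma_i$, put $N=n_1n_2$, and fix $h\in p$. Let $F_i(e)$ be the disjoint union of $N/n_i$ copies of $\Gamma_i(h,e)$, with $\Gamma_i$ acting by composition. As $\Gamma_i$ is connected, $|F_i(e)|=N$ for every $e$. The action is free: if $x\in\Gamma_i(e,e)$ and $xy=y$ for an arrow $y$, then $x=1_e$. It is faithful: if $x,x':e\to f$ act alike, then $x^{-1}x'$ fixes a point, so $x=x'$. Let $c$ be an object of a connected component of $\Gamma_0$ and $G=\Gamma_0(c,c)$. Both $F_1(c)$ and $F_2(c)$ are disjoint unions of $N/|G|$ copies of the regular $G$-set. By Lemma~\ref{lem:gsets}(c), applied to each component, there is an isomorphism of $\Gamma_0$-sets $\theta_e:F_1(e)\to F_2(e)$, $e\in p$. Let $\Lambda$ be the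 groupoid on $p$ in which $\Lambda(e,f)$ is the set of all bijections $F_2(e)\to F_2(f)$. Embed $\Gamma_2$ in $\Lambda$ by $x\mapsto F_2(x)$, and $\Gamma_1$ by $(x:e\to f)\mapsto\theta_fF_1(x)\theta_e^{-1}$. The embeddings agree on $\Gamma_0$ because $\theta$ is an isomorphism of $\Gamma_0$-sets. Regard $\Gamma_1,\Gamma_2$ as subgroupoids of $\Lambda$. (If $p$ is a single object, this is an amalgamation of two finite groups in a symmetric group of degree $N$.)

\emph{A common $\Lambda$-set.} For $e\in p$ consider the pairs $(\lambda,v)$ with $\lambda:d\to e$ in $\Lambda$ and $v\in V_i(d)$, and put $(\lambda,v)\sim(\lambda\gamma,\gamma^{-1}v)$ for arrows $\gamma:d'\to d$ of $\Gamma_i$. This is an equivalence relation because $\Gamma_i$ is a groupoid. Let $M_i(e)$ be the finite set of classes $[\lambda,v]$, with $\Lambda$ acting by $\lambda'[\lambda,v]=[\lambda'\lambda,v]$. The map $V_i(e)\to M_i(e)$, $v\mapsto[1_e,v]$, is injective, since $1_e\gamma=1_e$ forces $\gamma=1_e$. It is $\Gamma_i$-equivariant, since $\gamma[1_e,v]=[\gamma,v]=[1_{e'},\gamma v]$ for $\gamma:e\to e'$ in $\Gamma_i$. So $V_i$ is a $\Gamma_i$-subset of the $\Lambda$-set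 $M=M_1\sqcup M_2$. Let $U_i$ be its complement, a $\Gamma_i$-set by Lemma~\ref{lem:gsets}(a). Then $V_1\sqcup U_1\cong M\cong V_2\sqcup U_2$ as $\Gamma_0$-sets, the two restrictions of $M$ to $\Gamma_0$ being the same.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:amalg}}

Let $p_1\prec\dots\prec p_r$ be the $\sim_P$-classes of $E(A)$, called levels. By Lemma~\ref{lem:stab}(b) each level lies in a single $\mathcal D_{B_i}$-class, for $i=1$ and for $i=2$. Both ends of an arrow of $A$ lie in the same level, so $\Gamma_A$ is the disjoint union of the groupoids $\Gamma_A(p_l)$. For an $A$-set $X$ let $X[p_l]$ be the $\Gamma_A(p_l)$-set $e\mapsto X[e]$, $e\in p_l$. We prove by induction on $j=0,\dots,r$: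
\begin{quote}
there are faithful $B_i$-sets $X_i$ with $X_1[p_l]\cong X_2[p_l]$ for all $l\le j$.
\end{quote}
For $j=0$ take any faithful $B_i$-sets. Suppose that $X_1,X_2$ work for some $j<r$. Put $p=p_{j+1}$, $\Gamma_i=\Gamma_{B_i}(p)$ and $\Gamma_0=\Gamma_A(p)$. The groupoids $\Gamma_i$ are connected and contain $\Gamma_0$.

\emph{Step 1: the part of $eX_i$ below level $p$.} Let $V_i$ be the $\Gamma_i$-set $e\mapsto eX_i$, $e\in p$. By Lemma~\ref{lem:layers}(a),
\[
V_i(e)=X_i[e]\sqcup W_i(e),\qquad W_i(e)=\bigsqcup_{f\in E(A),\ f<e}X_i[f].
\]
If $f<e$, then $f\prec_{B_i}e$ by Lemma~\ref{lem:stab}(a), so $f\in p_l$ with $l\le j$. By Lemma~\ref{lem:layers}(b), an arrow $x:e\to e'$ of $\Gamma_0$ maps $X_i[e]$ onto $X_i[e']$, so $W_i$ is a $\Gamma_0$-set by Lemma~\ref{lem:gsets}(a), and $x$ acts on $X_i[f]$ as the arrow $xf:f\to xfx^{-1}$ of $\Gamma_A(p_l)$. The given isomorphisms $X_1[p_l]\to X_2[p_l]$, $l\le j$, commute with these arrows, so their components $X_1[f]\to X_2[f]$ assemble into an isomorphism $W_1\cong W_2$ of $\Gamma_0$-sets.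

\emph{Step 2: balancing and cancellation.} Proposition~\ref{prop:balance} gives $\Gamma_i$-sets $U_i$ with
\[
X_1[p]\sqcup W_1\sqcup U_1\cong X_2[p]\sqcup W_2\sqcup U_2
\]
as $\Gamma_0$-sets. By Lemma~\ref{lem:gsets}(b),
\begin{equation}\label{eq:star}
X_1[p]\sqcup U_1\cong X_2[p]\sqcup U_2\qquad\text{as $\Gamma_0$-sets.}
\end{equation}

\emph{Step 3: adding $U_i$ at level $p$.} Let $Z_i=\operatorname{Ind}U_i$ be the $B_i$-set of Lemma~\ref{lem:ind} with $F=p$, and let $D_i$ be the $\mathcal D_{B_i}$-class that contains $p$. Let $z\in Z_i[f]$ with $f\in p_l$, and put $k=\mu_{B_i}(z)\in D_i$. Since $z\in fZ_i$, we have $k\le f$. For $e\in p$ this gives $e\preceq_{B_i}k\preceq_{B_i}f$, hence $l\ge j+1$. So $Z_i[p_l]$ is empty for $l\le j$. If $l=j+1$, then $f\in D_i$ and $k\le f$, so $k=f$ by Lemma~\ref{lem:stab}(a). Conversely, if $\mu_{B_i}(z)=f\in p$, then $f$ is the least idempotent of $B_i$ defined at $z$, and it lies in $A$, so $z\in Z_i[f]$. Thus $Z_i[f]=\{z:\mu_{B_i}(z)=f\}$ for $f\in p$, and $Z_i[p]\cong U_i$ as $\Gamma_0$-sets. The $B_i$-sets $X_i\sqcup Z_i$ are faithful, have the same layers as $X_i$ at levels $l\le j$,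 and have isomorphic layers at level $j+1$ by \eqref{eq:star}. This completes the induction.

For $j=r$ the $\Gamma_A$-sets of layers of $X_1$ and $X_2$ are isomorphic. Add to one of the $X_i$ points at which no element of $B_i$ is defined, until the numbers of inessential points agree; the result is still a faithful $B_i$-set. Lemma~\ref{lem:layers}(c) gives an isomorphism of $A$-sets $\phi:X_1\to X_2$. Transporting the action of $B_1$ along $\phi$, we obtain faithful actions of $B_1$ and $B_2$ on $X=X_2$ that agree on $A$. \qed

\begin{remark}
Agreement of the two preorders makes the same levels serve both sides: each level lies in one $\mathcal D$-class of $B_1$ and of $B_2$, and in Step 3 neither $Z_1$ nor $Z_2$ reaches a level already treated. In Example~\ref{ex:V} a set induced from the class of $e$ in $B_1$ is seen by $f$, and a set induced from the class of $f$ in $B_2$ is seen by $e$, so neither idempotent can be treated first. Totality of $P$ serves only to list the levels.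
\end{remark}

\begin{corollary}\label{cor:base}
Every finite $\mathcal J$-linear inverse semigroup lies in $\mathcal B$. In particular $I(X)\in\mathcal B$ for every finite set $X$.
\end{corollary}

\begin{proof}
If $A$ is $\mathcal J$-linear and $A\le B_1,B_2$, then $\preceq_{B_1}$ and $\preceq_{B_2}$ both restrict to $\preceq_A$ by Corollary~\ref{cor:restrict}(b). Apply Theorem~\ref{thm:amalg}.
\end{proof}

\section{The embedding into $\mathcal I$}\label{sec:chain}

The following statement contains Theorem~\ref{thm:A} and the existence parts of Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:chain}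
Let $S$ be a countable locally finite inverse semigroup, $P$ an admissible total preorder for $S$, and $A\le S$ finite. Let $C_1$ be a finite $\mathcal J$-linear inverse semigroup, $\theta_1:A\to C_1$ an embedding that induces $P|_{E(A)}$, and $\psi_1:C_1\to\mathcal I$ an embedding. Then $\psi_1\theta_1$ extends to an embedding $\Phi:S\to\mathcal I$ that induces $P$.
\end{proposition}

\begin{proof}
Enumerate $S=\{s_1,s_2,\dots\}$ and let $S_n$ be the inverse subsemigroup generated by $A$ and $s_1,\dots,s_{n-1}$. Then $A=S_1\le S_2\le\cdots$ are finite with union $S$. Put $P_n=P|_{E(S_n)}$. We construct finite $\mathcal J$-linear inverse semigroups $C_1\le C_2\le\cdots$ and embeddings $\theta_n:S_n\to C_n$ such that $\theta_{n+1}$ extends $\theta_n$ and $\theta_n$ induces $P_n$.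

Let $C_n$ and $\theta_n$ be given. We want to amalgamate $C_n$ and $S_{n+1}$ over $S_n$. But $\preceq_{S_{n+1}}$ need not agree with $P_n$ on $E(S_n)$, and the result must induce $P_{n+1}$, so we first enlarge $S_{n+1}$. By Corollary~\ref{cor:restrict}(a), $P_{n+1}$ is admissible for $S_{n+1}$. By Lemma~\ref{lem:rank}, $S_{n+1}\le T_{n+1}$ with $T_{n+1}$ a finite symmetric inverse semigroup whose preorder restricts to $P_{n+1}$. Now the embeddings $\theta_n:S_n\to C_n$ and $S_n\le T_{n+1}$ both induce the total preorder $P_n$. Theorem~\ref{thm:amalg} gives a finite symmetric inverse semigroup $C_{n+1}$ and embeddings that complete the square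
\[
\begin{array}{ccc}
S_n & \le\ S_{n+1}\ \le & T_{n+1}\\[2pt]
{\scriptstyle\theta_n}\downarrow\phantom{\scriptstyle\theta_n} & & \phantom{\scriptstyle\beta}\downarrow{\scriptstyle\beta}\\[2pt]
C_n & \longrightarrow & C_{n+1}.
\end{array}
\]
Replacing $C_{n+1}$ by an isomorphic copy, we make the lower map an inclusion. Put $\theta_{n+1}=\beta|_{S_{n+1}}$; it extends $\theta_n$. As $T_{n+1}$ is $\mathcal J$-linear, $\beta$ induces $\preceq_{T_{n+1}}$ by Corollary~\ref{cor:restrict}(b), so $\theta_{n+1}$ induces $P_{n+1}$.

The union $\theta$ of the $\theta_n$ embeds $S$ in $C=\bigcup_nC_n$. All $C_n$ lie in $\mathcal B$ by Corollary~\ref{cor:base}, so $\psi_1$ extends to an embedding $\psi:C\to\mathcal I$ by Lemma~\ref{lem:forth}. Put $\Phi=\psi\theta$; then $\Phi|_A=\psi_1\theta_1$. Since $\mathcal I$ is locally finite and $\psi(C_n)$ is $\mathcal J$-linear, Corollary~\ref{cor:restrict}(b) shows that $\psi|_{C_n}$ induces $\preceq_{C_n}$. Hence $\Phi$ induces $P_n$ on $E(S_n)$ for every $n$, and so it induces $P$.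
\end{proof}

The starting data always exist.

\begin{corollary}\label{cor:induced}
Let $S$ be countable and locally finite. Every admissible total preorder $P$ for $S$ is induced by an embedding $S\to\mathcal I$.
\end{corollary}

\begin{proof}
Take $A=C_1=\{e\}$ for some $e\in E(S)$, let $\theta_1$ be the identity map, and take $\psi_1$ by (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A countable locally finite $S$ has an admissible total preorder by Lemma~\ref{lem:ext}, so it embeds into $\mathcal I$ by Corollary~\ref{cor:induced}. Conversely, inverse subsemigroups of $\mathcal I$ are locally finite by (i).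
\end{proof}

The construction of $\Phi$ uses only (ii) and (iii). Property (i) enters in the converse and in identifying the induced preorder, and (iv) is needed only in Section~\ref{sec:B}. Countability and local finiteness of $S$ give the chain of finite pieces, and local finiteness also makes the restrictions $P_n$ admissible.

\section{Finite amalgams and amalgamation bases}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $R_i$ be the restriction of $\preceq_{B_i}$ to $E(A)$.

Suppose that the amalgam embeds in a finite inverse semigroup $C$, and let $Q$ be the preorder induced on $E(A)$. By Lemma~\ref{lem:stab}(c), $Q$ respects $R_1$ and $R_2$. A cycle with a strict step at $t$ would give $e_t\prec_Qe_{t+1}$ and, going around the rest of the cycle, $e_{t+1}\preceq_Qe_t$. So there is no such cycle.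

Conversely, suppose that there is no such cycle. The preorders $R_1,R_2$ need not agree, so we enlarge $B_1$ and $B_2$ until they do. Let $R$ be the transitive closure of $R_1\cup R_2$. It respects each $R_i$: if $e\prec_{R_i}f$ and $f\preceq_Re$, then the step from $e$ to $f$ followed by a chain from $f$ to $e$ is a forbidden cycle. By Lemma~\ref{lem:ext}(a) there is a total preorder $P$ on $E(A)$ that respects $R$, hence $R_1$ and $R_2$. By Lemma~\ref{lem:ext}(b), $P$ extends to an admissible total preorder $P_i$ for $B_i$. By Lemma~\ref{lem:rank}, $B_i\le T_i$ with $T_i$ a finite symmetric inverse semigroup whose preorder restricts to $P_i$ on $E(B_i)$, hence to $P$ on $E(A)$. By Theorem~\ref{thm:amalg} the amalgam $A\le T_1,T_2$ embeds in a finite inverse semigroup, and therefore so does $A\le B_1,B_2$.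

Finite $\mathcal J$-linear inverse semigroups lie in $\mathcal B$ by Corollary~\ref{cor:base}. Let $A$ be finite with $e,f\in E(A)$ incomparable under $\preceq_A$. On $F=\{e,f\}$ the relation $\preceq_A$ is equality, so both total orders of $F$ respect it. By Lemma~\ref{lem:ext}(b) there are admissible total preorders $P_1,P_2$ for $A$ with $e\prec_{P_1}f$ and $f\prec_{P_2}e$. By Lemma~\ref{lem:rank} there are finite symmetric inverse semigroups $B_1,B_2$ containing $A$ with $e\prec_{B_1}f\prec_{B_2}e$. This is a forbidden cycle, so $A\notin\mathcal B$.
\end{proof}

Two $\preceq_A$-incomparable idempotents $e,f$ have a product different from both, so the semilattice of Example~\ref{ex:V} is the smallest inverse semigroup outside $\mathcal B$.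

\begin{example}
Cycles of length two do not suffice in Theorem~\ref{thm:C}. Let $A=\{0,a,b,c,d\}$ be the semilattice in which all products of distinct elements are $0$. Let $B_1=I(\{1,2,3\})\cup I(\{4,5\})$ inside $I(\{1,\dots,5\})$, with $a,b,c,d$ the identities on $\{1\},\{2,3\},\{4\},\{5\}$. Let $B_2=I(\{1,2\})\cup I(\{3,4\})$ inside $I(\{1,\dots,4\})$, with $b,c,d,a$ the identities on $\{1\},\{2\},\{3\},\{4\}$. Among distinct nonzero elements of $A$ the only relations are $a\prec b$, $c\sim d$ in $B_1$ and $b\sim c$, $d\sim a$ in $B_2$. No strict relation on one side is reversed on the other, but $a\prec_{B_1}b\preceq_{B_2}c\preceq_{B_1}d\preceq_{B_2}a$ is a forbidden cycle.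
\end{example}

\section{Induced preorders and extension of embeddings}\label{sec:B}

By (iv) and Theorem~\ref{thm:C}, every finite subset of $\mathcal I$ lies in a finite $\mathcal J$-linear inverse subsemigroup of $\mathcal I$. Applied to two idempotents, this shows that $\preceq_{\mathcal I}$ is total.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The preorder induced by an embedding $\Phi:S\to\mathcal I$ is total, and it respects $\preceq_S$ by Lemma~\ref{lem:stab}(c) and (i). So it is admissible. Together with Corollary~\ref{cor:induced} this proves (1). Restricting to $E(A)$ when $\Phi|_A=\varphi$ proves necessity in (2).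

For sufficiency in (2), let $P_0$ be the total preorder on $E(A)$ induced by $\varphi$. The hypothesis says that $P_0$ respects the restriction of $\preceq_S$ to $E(A)$, so by Lemma~\ref{lem:ext} it extends to an admissible total preorder $P$ for $S$. Choose a finite $\mathcal J$-linear $C_1$ with $\varphi(A)\le C_1\le\mathcal I$. By Corollary~\ref{cor:restrict}(b), $\preceq_{C_1}$ is the restriction of $\preceq_{\mathcal I}$, so $\varphi$, as an embedding into $C_1$, induces $P_0=P|_{E(A)}$. Proposition~\ref{prop:chain} with $\theta_1=\varphi$ and $\psi_1$ the inclusion $C_1\le\mathcal I$ gives an embedding $S\to\mathcal I$ that extends $\varphi$.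
\end{proof}

Two cases show the range of Theorem~\ref{thm:B}. If $A$ is $\mathcal J$-linear, then $\preceq_S$ restricts to $\preceq_A$ and the condition in (2) holds by Lemma~\ref{lem:stab}(c), so every embedding of $A$ extends to $S$. At the other extreme, let $S=\{0,e_1,e_2,\dots\}$ be the semilattice with $e_me_n=0$ for $m\ne n$. Here $\preceq_S$ is the natural order, so any total preorder on $\{e_1,e_2,\dots\}$, with $0$ placed strictly below, is admissible. By (1), the $e_n$ can be placed in $\mathcal I$ in a single $\mathcal D_{\mathcal I}$-class, or in distinct classes ordered like the rational numbers.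

\begin{thebibliography}{9}

\bibitem{DG}
Igor Dolinka and Robert D. Gray,
\emph{Universal locally finite maximally homogeneous semigroups and inverse semigroups},
arXiv:1704.00641 (2017).

\end{thebibliography}
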